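\title{Jordan--Kronecker invariants of $\operatorname{sl}(n)\ltimes(\mathbb{C}^n)^k$ and rational curves in Grassmannians}

\begin{abstract}
Let $k<n$, write $n=kd+r$ with $0\le r<k$, and let $\mathfrak{g}=\operatorname{sl}(n)\ltimes(\mathbb{C}^n)^k$. We determine the Jordan--Kronecker invariants of $\mathfrak{g}$ for all $1\le r\le k-1$. There are no Jordan blocks and there are $kr-r^2+1$ Kronecker blocks, as conjectured, but the conjecture that the blocks have almost equal sizes holds only under an explicit arithmetic inequality. The smallest counterexample is $(n,k)=(11,8)$, where the sizes are $11$, $13$ (fourteen times) and $15$; a count of linear equations already disproves the conjecture there. In general, a generic pencil of Lie--Poisson forms defines a general rational curve in a Grassmannian, and the block sizes are read off from a vector bundle on that curve.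
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Pencils of skew-symmetric forms}\label{sec:pencils}

One skew-symmetric form on a finite-dimensional complex vector space is determined up to isomorphism by its rank. Pairs $(A_0,A_1)$ of such forms are classified by the Jordan--Kronecker theorem: the space is a direct sum of subspaces, mutually orthogonal for both forms, on each of which the pair is one of the following blocks, and the list of blocks is unique up to order.
\begin{itemize}
\item A \emph{Jordan block} of size $2p$ with eigenvalue $\theta\in\mathbb{C}$ has the matrices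
\[
A_0=\begin{pmatrix}0&J_p(\theta)\\-J_p(\theta)^T&0\end{pmatrix},\qquad A_1=\begin{pmatrix}0&I_p\\-I_p&0\end{pmatrix},
\]
where $J_p(\theta)$ is the usual $p\times p$ Jordan cell. The Jordan block with eigenvalue $\infty$ is the block with $\theta=0$ and the two matrices exchanged.
\item A \emph{Kronecker block} of size $2m-1$, $m\ge1$, has a basis $e_1,\dots,e_{m-1},f_0,\dots,f_{m-1}$ in which the only nonzero values, up to skew-symmetry, are $A_0(e_i,f_{i-1})=A_1(e_i,f_i)=1$.
\end{itemize}
Both kinds of blocks describe how the kernel of $\mu A_0+\lambda A_1$ depends on the point $(\mu:\lambda)\in\mathbb{P}^1$. On a Jordan block the determinant of $\mu A_0+\lambda A_1$ is $(\mu\theta+\lambda)^{2p}$, or $\mu^{2p}$ for the eigenvalue $\infty$, so the form is degenerate at exactly one point. On a Kronecker block, $\sum y_ie_i+\sum z_jf_j$ lies in the kernel if and only if $\mu y_{j+1}+\lambda y_j=0$ for $0\le j\le m-1$ (with $y_0=y_m=0$) and $\mu z_{i-1}+\lambda z_i=0$ for $1\le i\le m-1$. For $(\mu,\lambda)\ne0$ the first equations force $y=0$, and the second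 ones leave the line spanned by
\begin{equation}\label{eq:kappa}
\kappa(\mu,\lambda)=\sum_{j=0}^{m-1}(-\mu)^j\lambda^{m-1-j}f_j .
\end{equation}
Thus Jordan blocks record the points at which the rank of the pencil drops, the number of Kronecker blocks is the corank of a general member, and $m-1$ is the degree of the polynomial needed to parametrize the kernel of a Kronecker block.

\begin{lemma}\label{lem:degree}
If $f\ne0$ is a vector with coefficients in $\mathbb{C}[\lambda]$ and $(A_0+\lambda A_1)f=0$, then there is a Kronecker block of size $2m-1$ with $m-1\le\deg f$.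
\end{lemma}

\begin{proof}
The component of $f$ in each block is a polynomial kernel vector of degree at most $\deg f$. On a Jordan block it vanishes, because the determinant is a nonzero polynomial. On a Kronecker block the equations above with $\mu=1$ give $y=0$ and $z_{i-1}=-\lambda z_i$, so a nonzero component has $z_0=(-\lambda)^{m-1}z_{m-1}\neq0$ and degree at least $m-1$.
\end{proof}

Let $\mathfrak{g}$ be a finite-dimensional complex Lie algebra. Each $x\in\mathfrak{g}^*$ defines the Lie--Poisson form $\mathcal{A}_x(\xi,\eta)=\langle x,[\xi,\eta]\rangle$ on $\mathfrak{g}$, which is linear in $x$. The \emph{index} $\operatorname{ind}\mathfrak{g}$ is the corank of $\mathcal{A}_x$ for generic $x$. The \emph{Jordan--Kronecker invariants} of $\mathfrak{g}$, in the sense of Bolsinov and Zhang, are the types and sizes of the blocks of the pair $(\mathcal{A}_{x_0},\mathcal{A}_{x_1})$ for a generic pair $(x_0,x_1)\in\mathfrak{g}^*\times\mathfrak{g}^*$; the number of Kronecker blocks is then $\operatorname{ind}\mathfrak{g}$. Here and below, ``generic'' and ``general''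 mean: in a nonempty Zariski open subset of an irreducible variety.

\subsection{The conjecture}\label{sec:conjecture}

Let $k<n$ be positive integers and let
\[
\mathfrak{g}=\operatorname{sl}(n)\ltimes(\mathbb{C}^n)^k,\qquad \dim\mathfrak{g}=n^2-1+kn,
\]
where $\operatorname{sl}(n)$ acts on each copy of $\mathbb{C}^n$ by the standard representation and $(\mathbb{C}^n)^k$ is a commutative ideal. Write $n=kd+r$ with $0\le r<k$; then $d\ge1$. It is known that for $r=1$ and for $r=k-1$ the Jordan--Kronecker invariants of $\mathfrak{g}$ consist of $k$ equal Kronecker blocks of size $(d+1)(n+r)-1$. For instance, for $(n,k)=(3,2)$ the $14$-dimensional algebra $\mathfrak{g}$ has two blocks of size $7$. For the intermediate values of $r$ the following was conjectured in \cite{Kozlov}.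

\medskip
\noindent\textbf{Conjecture.} \emph{Let $1<r<k-1$. Then the Jordan--Kronecker invariants of $\mathfrak{g}$ contain no Jordan blocks and consist of $\operatorname{ind}\mathfrak{g}=kr-r^2+1$ Kronecker blocks of sizes $2m_i-1$ in which the numbers $m_i$ differ by at most $1$. Explicitly, if $\frac12(\dim\mathfrak{g}+\operatorname{ind}\mathfrak{g})=l\operatorname{ind}\mathfrak{g}+e$ with $0\le e<\operatorname{ind}\mathfrak{g}$, then there are $e$ blocks of size $2l+1$ and $\operatorname{ind}\mathfrak{g}-e$ blocks of size $2l-1$.}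
\medskip

The explicit form follows from the first: without Jordan blocks $\sum(2m_i-1)=\dim\mathfrak{g}$, so $\sum m_i=\frac12(\dim\mathfrak{g}+\operatorname{ind}\mathfrak{g})$ is forced, and only the distribution of this sum among the blocks is in question. There is a good reason to expect the most even distribution. When the rank of the pencil is constant, the kernels form a vector bundle on $\mathbb{P}^1$, isomorphic to $\bigoplus\mathcal{O}(1-m_i)$ by \eqref{eq:kappa}. In a family of bundles on $\mathbb{P}^1$, having summands of almost equal degrees is an open condition (Section~\ref{sec:bundles}). So the Conjecture says that the kernel bundle is as generic as its rank and degree allow, and it can fail only if the Lie algebra forces extra structure on this bundle. It does.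

\subsection{Results}\label{sec:results}

Assume $1\le r\le k-1$, and put
\[
s=k-r,\qquad T_d=\tfrac{d(d+1)}2,\qquad D=\tfrac{(d+1)(n+r)}2 .
\]
Substituting $n+r=kd+2r$, and then $k(d+1)=n-r+k$, we get
\begin{equation}\label{eq:D}
D=kT_d+(d+1)r=T_d\,s+T_{d+1}\,r,
\end{equation}
\begin{equation}\label{eq:2kD}
2kD=(n-r+k)(n+r)=n^2+kn+kr-r^2=\dim\mathfrak{g}+rs+1 .
\end{equation}
In particular $D$ is an integer. Divide it by $r$ and by $s$ with remainder:
\[
D=ra+\rho\quad(0\le\rho<r),\qquad D=sb+\sigma\quad(0\le\sigma<s).
\]

\begin{theorem}\label{thm:main}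
Let $k<n$, $n=kd+r$ and $1\le r\le k-1$. Then $\operatorname{ind}\mathfrak{g}=rs+1=kr-r^2+1$. The Jordan--Kronecker invariants of $\mathfrak{g}$ contain no Jordan blocks, and the sizes $2m_i-1$ of the Kronecker blocks satisfy $\sum m_i=kD=\frac12(\dim\mathfrak{g}+\operatorname{ind}\mathfrak{g})$. Moreover:
\begin{itemize}
\item[(A)] If $\rho\sigma\le a+b+1$, then the $m_i$ differ by at most $1$.
\item[(B)] If $\rho\sigma>a+b+1$, then there are
\begin{itemize}
\item $(r-\rho)(s-\sigma)\ge1$ blocks with $m=a+b$,
\item $\rho(s-\sigma)+\sigma(r-\rho)+a+b+2$ blocks with $m=a+b+1$,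
\item $\rho\sigma-(a+b+1)\ge1$ blocks with $m=a+b+2$.
\end{itemize}
\end{itemize}
Hence for $1<r<k-1$ the Conjecture holds for $(n,k)$ if and only if $\rho\sigma\le a+b+1$.
\end{theorem}

For $(n,k)=(11,8)$ we have $d=1$, $r=3$, $s=5$, $D=14$, $(a,\rho)=(4,2)$, $(b,\sigma)=(2,4)$, and $\rho\sigma=8>7$. The theorem gives one block of size $11$, fourteen of size $13$ and one of size $15$.

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(i)] If $r=1$ or $r=k-1$, there are $k$ blocks, all of size $(d+1)(n+r)-1$.
\item[(ii)] The Conjecture holds whenever $(d+1)^2+1\ge(r-1)(k-r-1)$. For fixed $(k,r)$ it therefore holds for all but finitely many $d$.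
\item[(iii)] For every $d\ge1$ the Conjecture fails infinitely often: it fails for $k=2r-1$, $n=kd+r$ and every $r\ge T_{d+1}+2$.
\item[(iv)] The Conjecture holds for all $k\le7$, and $(n,k)=(11,8)$ is the only counterexample with $n\le11$. So this counterexample is smallest both in $n$ and in $k$.
\end{itemize}
\end{corollary}

The extra structure is the following. A generic pencil defines a rational curve of degree $D$ in the Grassmannian of $r$-dimensional quotients of $\mathbb{C}^k$, that is, an exact sequence $0\to S\to\mathcal{O}^k\to Q\to0$ on $\mathbb{P}^1$, and the bundle $\bigoplus\mathcal{O}(-m_i)$ contains $\mathcal{H}om(Q,S)$ with quotient $\mathcal{O}$ (Sections~\ref{sec:flag} and~\ref{sec:curve}). The curve is general (Section~\ref{sec:general}), so $Q$ and $S$ each have summands of almost equal degrees. Their tensor product $Q^*\otimes S$ then has summands of up to three degrees, and the extension by a single copy of $\mathcal{O}$ can even out only a bounded number of them (Section~\ref{sec:splitting}). The case $(11,8)$, treated first and without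 bundles in Section~\ref{sec:example}, shows the tensor product at work.

\section{The kernel equations}\label{sec:kernel}

We use a matrix model of $\mathfrak{g}$. Write the $k$ vectors as the rows of a matrix $U\in\mathrm{Mat}_{k\times n}$ and apply the automorphism $Y\mapsto-Y^T$ of $\operatorname{sl}(n)$. Then $\mathfrak{g}$ becomes the Lie algebra of block matrices $\begin{pmatrix}Y&0\\U&0\end{pmatrix}$ with $\operatorname{tr}Y=0$, that is, of pairs $(Y,U)$ with
\[
[(Y,U),(Y',U')]=([Y,Y'],\,UY'-U'Y).
\]
Identify $\mathfrak{g}^*$ with the pairs $(X,V)$, $X\in\operatorname{sl}(n)$, $V\in\mathrm{Mat}_{n\times k}$, by $\langle(X,V),(Y,U)\rangle=\operatorname{tr}XY+\operatorname{tr}VU$.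

\begin{lemma}\label{lem:kernel}
Let $x=(X,V)\in\mathfrak{g}^*$. The functional $\mathcal{A}_x((Y,U),\cdot)\in\mathfrak{g}^*$ is the pair $([X,Y]+VU-cI,\,-YV)$ with $c=\frac1n\operatorname{tr}VU$. In particular,
\begin{equation}\label{eq:kernel}
(Y,U)\in\ker\mathcal{A}_x\iff YV=0\ \text{ and }\ [X,Y]+VU=cI\ \text{ for some }c\in\mathbb{C}.
\end{equation}
\end{lemma}

\begin{proof}
By cyclicity of the trace, $\operatorname{tr}X[Y,Y']=\operatorname{tr}[X,Y]Y'$, so
\[
\mathcal{A}_x\big((Y,U),(Y',U')\big)=\operatorname{tr}X[Y,Y']+\operatorname{tr}V(UY'-U'Y)=\operatorname{tr}\big(([X,Y]+VU)Y'\big)-\operatorname{tr}(YVU').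
\]
As $\operatorname{tr}Y'=0$, the matrix $[X,Y]+VU$ may be replaced by its traceless part.
\end{proof}

\section{A counterexample: $n=11$, $k=8$}\label{sec:example}

Here $d=1$, $r=3$, $\dim\mathfrak{g}=120+88=208$, $kr-r^2+1=16$ and $\frac12(208+16)=112=7\cdot16$. The Conjecture predicts sixteen blocks with $m=7$, of size $13$. By Lemma~\ref{lem:degree} it is refuted by a polynomial kernel vector of degree at most $5$.

We look for a solution of \eqref{eq:kernel} with $c=0$ and with $Y=uw$ of rank one, $u$ a column and $w$ a row. The equation $YV=0$ asks that $wV=0$. The equation $[X,Y]+VU=0$ can be solved for $U$ as soon as the columns of $[X,Y]=(Xu)w-u(wX)$ lie in $\operatorname{im}V$, and this holds if $u$ and $Xu$ both lie in $\operatorname{im}V$. So the problem splits into two independent linear problems, one for $w$ and one for $u=Vq$, and the degrees of their solutions add.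

\begin{proposition}\label{prop:example}
Let $(n,k)=(11,8)$, and let $x_0=(X_0,V_0)$, $x_1=(X_1,V_1)$ be any elements of $\mathfrak{g}^*$ with $\operatorname{rank}V_0=8$. Then the pair $(\mathcal{A}_{x_0},\mathcal{A}_{x_1})$ has a Kronecker block of size at most $11$. In particular, the Conjecture is false.
\end{proposition}

\begin{proof}
Put $X=X_0+\lambda X_1$ and $V=V_0+\lambda V_1$. Since $\operatorname{rank}V_0=8$, the matrix $V$ is injective over $\mathbb{C}(\lambda)$.

There is a nonzero row $w\in\mathbb{C}^{11}[\lambda]$ with $\deg w\le2$ and $wV=0$: it has $3\cdot11=33$ coefficients, and $wV$ is a row of $8$ polynomials of degree at most $3$, which gives $4\cdot8=32$ homogeneous linear equations.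

There is a nonzero pair $(q,p)$ of columns in $\mathbb{C}^8[\lambda]$ with $\deg q\le2$, $\deg p\le3$ and $XVq=Vp$: it has $3\cdot8+4\cdot8=56$ coefficients, and $XVq-Vp$ is a column of $11$ polynomials of degree at most $4$, which gives $55$ equations. Here $q\ne0$, since $q=0$ would give $Vp=0$ and then $p=0$.

Put $Y=Vq\,w$ and $U=qwX-pw$; both have degree at most $5$. Then $Y\ne0$ because $Vq\ne0$ and $w\ne0$; further $\operatorname{tr}Y=wVq=0$, $YV=Vq(wV)=0$, and
\[
[X,Y]+VU=XVqw-VqwX+VqwX-Vpw=(XVq-Vp)w=0 .
\]
By \eqref{eq:kernel}, $(Y,U)$ is a nonzero polynomial kernel vector of $\mathcal{A}_{x_0}+\lambda\mathcal{A}_{x_1}$. Lemma~\ref{lem:degree} gives a block with $m\le6$.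
\end{proof}

The two factors live in spaces that depend only on the map $\mathbb{C}^8\to\mathbb{C}^{11}/\operatorname{im}V$, $q\mapsto XVq$: the row $w$ is a linear form on its $3$-dimensional target, and $q$ lies in its kernel. The rest of the paper shows that, for all $n$ and $k$, a map of this kind determines the whole kernel of $\mathcal{A}_x$.

\section{Vector bundles on the projective line}\label{sec:bundles}

We collect the standard facts that we use. A local section of $\mathcal{O}(j)$ on $\mathbb{P}^1$ is a function of $(\mu,\lambda)$ that is homogeneous of degree $j$; thus a matrix whose entries are forms of degree $j$ is a bundle map $\mathcal{O}(-j)^p\to\mathcal{O}^{p'}$. We write $E(j)=E\otimes\mathcal{O}(j)$, $h^i=\dim H^i$ and $z_+=\max(z,0)$. The kernel and the image of a bundle map of constant rank are subbundles.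

\emph{Splitting and cohomology.} Every vector bundle on $\mathbb{P}^1$ is a sum $\bigoplus\mathcal{O}(e_i)$, with $e_i$ unique up to order. We have $h^0(\mathcal{O}(j))=(j+1)_+$, $h^1(\mathcal{O}(j))=(-j-1)_+$, and $h^0(E)-h^1(E)=\deg E+\operatorname{rank}E$. For the cover by the charts $\mu\ne0$ and $\lambda\ne0$, the space $H^1(\mathcal{O}(j))$ is the space of Laurent polynomials of degree $j$ in $\mu,\lambda$ modulo the monomials in which some exponent is nonnegative; it has the basis $\mu^{-u}\lambda^{-v}$ with $u,v\ge1$, $u+v=-j$. Since $H^2=0$, a quotient $E$ of a trivial bundle has $H^1(E)=0$ and $H^1(E(-1))=0$; the latter says that all $e_i\ge0$.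

\emph{Semicontinuity.} If $\mathcal{E}$ is a vector bundle on $B\times\mathbb{P}^1$, with $B$ a variety, then $z\mapsto h^i(\mathcal{E}|_{z\times\mathbb{P}^1})$ is upper semicontinuous on $B$.

\emph{Extensions.} Let $0\to E'\to E\xrightarrow{\beta}E''\to0$ be exact. On the two affine charts choose splittings $\psi_0,\psi_1:E''\to E$, $\beta\psi_i=\mathrm{id}$. The class of the extension is the class $\eta$ of $\psi_0-\psi_1$ in $H^1(\mathcal{H}om(E'',E'))$. It determines $E$, and every class occurs, by gluing two copies of $E'\oplus E''$. The connecting map $H^0(E''(j))\to H^1(E'(j))$ sends $q$ to the class of $\psi_0q-\psi_1q$; it is multiplication by $\eta$ and depends linearly on $\eta$.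

A bundle $\bigoplus\mathcal{O}(e_i)$ is \emph{balanced} if $|e_i-e_{i'}|\le1$ for all $i,i'$. There is exactly one balanced bundle of given rank and degree.

\begin{lemma}\label{lem:balanced}
For a bundle $E$ on $\mathbb{P}^1$ the following are equivalent: (a) $E$ is balanced; (b) $h^1(\mathcal{E}nd\,E)=0$; (c) $h^0(E(j))\,h^1(E(j))=0$ for all $j\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
As $\mathcal{E}nd\,E=\bigoplus\mathcal{O}(e_i-e_{i'})$, (b) fails if and only if $e_i-e_{i'}\le-2$ for some $i,i'$. Next, $h^0(E(j))\ne0$ means $j\ge-\max e_i$, and $h^1(E(j))\ne0$ means $j\le-\min e_i-2$. Some $j$ satisfies both if and only if $\max e_i-\min e_i\ge2$.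
\end{proof}

By (b) and semicontinuity, being balanced is an open condition in families.

\section{Pencils of constant rank}\label{sec:flag}

From now on $k$ and $r$ are fixed with $1\le r\le k-1$, and $R=rs$. To exclude Jordan blocks we need an open set of $x\in\mathfrak{g}^*$ on which $\mathcal{A}_x$ has maximal rank and which is large enough to contain a general line: its complement must have codimension at least $2$. The equations \eqref{eq:kernel} suggest how to find it. They tell us how $Y$ acts on $\operatorname{im}V$ and how to move $Y$ past $X$, so they control $Y$ on the flag generated from $\operatorname{im}V$ by $X$. We ask that this flag grow as fast as possible. The proofs go by induction on $d$, and the induction does not preserve $\operatorname{tr}X=0$, so we allow any $X$.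

For $\delta\ge0$, $N=k\delta+r$ and $(X,V)\in\operatorname{gl}(N)\times\mathrm{Mat}_{N\times k}$ put
\[
W_i=\operatorname{im}V+\operatorname{im}XV+\dots+\operatorname{im}X^iV\quad(i\ge0),\qquad W_{-1}=0 .
\]
Thus $W_i=W_0+XW_{i-1}$. Let $\Omega_\delta$ be the set of pairs with $\dim W_{\delta-1}=k\delta$ and $W_\delta=\mathbb{C}^N$. These are maximal rank conditions on the matrices $(V\,|\,XV\,|\cdots|\,X^iV)$, so $\Omega_\delta$ is open. On $\Omega_\delta$ the map
\begin{equation}\label{eq:graded}
\mathbb{C}^k\to W_i/W_{i-1},\qquad q\mapsto X^iVq,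
\end{equation}
is an isomorphism for $0\le i\le\delta-1$, and for $i=\delta$ it is a surjection onto the $r$-dimensional space $\mathbb{C}^N/W_{\delta-1}$. The set $\Omega_\delta$ is stable under scaling and under the action $(X,V)\mapsto(gXg^{-1},gV)$ of $GL_N$.

\begin{lemma}\label{lem:shift}
The spaces $W_i$ and the maps \eqref{eq:graded} do not change when $X$ is replaced by $\tilde X=X+VU+cI$, for any $U\in\mathrm{Mat}_{k\times N}$ and $c\in\mathbb{C}$.
\end{lemma}

\begin{proof}
We show $\tilde X^iVq\equiv X^iVq \bmod W_{i-1}$ by induction on $i$. Note that $\tilde XW_{i-1}\subset W_i$. If $\tilde X^iVq=X^iVq+v$ with $v\in W_{i-1}$, then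
\[
\tilde X^{i+1}Vq=X^{i+1}Vq+VU(X^iVq)+cX^iVq+\tilde Xv,
\]
and the last three terms lie in $W_i$. Hence the spaces built from $\tilde X$ are contained in the $W_i$, and by symmetry they are equal to them.
\end{proof}

\emph{The inductive step.} Let $\delta\ge1$. On $\Omega_\delta$ the matrix $V$ has rank $k$, so $GL_N$ moves it to $V^\circ=\binom{I_k}{0}$. Write $X=(X_{ij})_{i,j=1,2}$ in blocks of sizes $k$ and $N-k$, and put $X'=X_{22}$, $V'=X_{21}$. This is a pair of the same kind for $\delta-1$; let $W'_i$ be its flag and let $\pi:\mathbb{C}^N\to\mathbb{C}^{N-k}$ be the projection with kernel $W_0=\operatorname{im}V^\circ$. We claim that $\pi W_i=W'_{i-1}$ for $i\ge0$. For $i=0$ both sides vanish. For $i\ge1$, $W_{i-1}$ consists of all $\binom{v_1}{v_2}$ with $v_2\in\pi W_{i-1}$, and $\pi X\binom{v_1}{v_2}=V'v_1+X'v_2$; so $\pi W_i=\pi XW_{i-1}=\operatorname{im}V'+X'W'_{i-2}=W'_{i-1}$. Therefore $\dim W_i=k+\dim W'_{i-1}$, and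
\begin{equation}\label{eq:reduction}
(X,V^\circ)\in\Omega_\delta\iff(X',V')\in\Omega_{\delta-1}.
\end{equation}

\begin{lemma}\label{lem:codim}
The complement of $\Omega_\delta$ has codimension at least $2$.
\end{lemma}

\begin{proof}
Recall that the $p\times p'$ matrices of non-maximal rank have codimension $|p-p'|+1$. For $\delta=0$ the complement is $\{\operatorname{rank}V<r\}$, of codimension $k-r+1\ge2$. Let $\delta\ge1$. The locus $\operatorname{rank}V<k$ has codimension $N-k+1\ge r+1\ge2$. On the open set $\operatorname{rank}V=k$ the group $GL_N$ permutes transitively the fibers of $(X,V)\mapsto V$ and preserves $\Omega_\delta$, so the codimension of the complement can be computed in the fiber over $V^\circ$. There, by \eqref{eq:reduction}, the complement is the preimage of the complement of $\Omega_{\delta-1}$ under the surjective linear map $X\mapsto(X',V')$.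
\end{proof}

\begin{remark}
This is where $r\ge1$ is needed. For $r=0$ the analogous set is defined by $\det(V\,|\,XV\,|\cdots|\,X^{\delta-1}V)\ne0$. Its complement is the zero set of a homogeneous polynomial of positive degree, which every pencil meets.
\end{remark}

\begin{lemma}\label{lem:dim}
For $(X,V)\in\Omega_\delta$ the space $Z(X,V)$ of triples $(Y,U,c)$ with $\operatorname{tr}Y=0$, $YV=0$ and $[X,Y]+VU=cI$ has dimension $R+1$.
\end{lemma}

\begin{proof}
For $\delta=0$ the $r\times k$ matrix $V$ is surjective, so $Y=0$ and the condition is $VU=cI_r$. For each $c$ the solutions $U$ form an affine space of dimension $r(k-r)$, so $\dim Z=R+1$. For $\delta\ge1$ we may take $V=V^\circ$. Then $YV=0$ means $Y=\begin{pmatrix}0&U'\\0&Y'\end{pmatrix}$, and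
\[
[X,Y]=\begin{pmatrix}*&*\\-Y'V'&[X',Y']+V'U'\end{pmatrix}.
\]
Since $V^\circ U=\binom{U}{0}$, the top $k$ rows of the equation $[X,Y]+V^\circ U=cI$ determine $U$ uniquely from $(Y,c)$, and the bottom rows say $Y'V'=0$ and $[X',Y']+V'U'=cI$. Also $\operatorname{tr}Y=\operatorname{tr}Y'$. So $Z(X,V^\circ)\cong Z(X',V')$, and \eqref{eq:reduction} completes the induction.
\end{proof}

Let $\Omega=\Omega_d\cap\{\operatorname{tr}X=0\}\subset\mathfrak{g}^*$, and let $\mathcal{U}\subset\mathfrak{g}^*\times\mathfrak{g}^*$ be the set of pairs $(x_0,x_1)$ with $\mu x_0+\lambda x_1\in\Omega$ for all $(\mu,\lambda)\ne0$.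

\begin{proposition}\label{prop:constant}
We have $\dim\ker\mathcal{A}_x=R+1$ for all $x\in\Omega$, and $\operatorname{ind}\mathfrak{g}=R+1$. The set $\mathcal{U}$ is open and nonempty. For $(x_0,x_1)\in\mathcal{U}$ the pair $(\mathcal{A}_{x_0},\mathcal{A}_{x_1})$ has no Jordan blocks, and the kernel $K$ of the bundle map $\mathcal{A}:\mathfrak{g}\otimes\mathcal{O}\to\mathfrak{g}^*\otimes\mathcal{O}(1)$ given by $\mathcal{A}_{\mu x_0+\lambda x_1}$ is isomorphic to $\bigoplus_{i=1}^{R+1}\mathcal{O}(1-m_i)$.
\end{proposition}

\begin{proof}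
By Lemma~\ref{lem:shift}, $\Omega_d$ is stable under $X\mapsto X+cI$, so $\Omega_d\cong\Omega\times\mathbb{C}$ and the complement of $\Omega$ in $\mathfrak{g}^*$ has codimension at least $2$. By \eqref{eq:kernel}, $\ker\mathcal{A}_x\cong Z(X,V)$, and Lemma~\ref{lem:dim} gives the first claim. The set of $\big((\mu:\lambda),(x_0,x_1)\big)$ with $\mu x_0+\lambda x_1\notin\Omega$ is closed in $\mathbb{P}^1\times\mathfrak{g}^*\times\mathfrak{g}^*$. Its fiber over $(\mu:\lambda)$ is the preimage of $\mathfrak{g}^*\setminus\Omega$ under a surjective linear map, so the set has dimension at most $1+(2\dim\mathfrak{g}-2)$. Its projection to $\mathfrak{g}^*\times\mathfrak{g}^*$, the complement of $\mathcal{U}$, is closed because $\mathbb{P}^1$ is complete, and is proper by dimension. On a pencil from $\mathcal{U}$ the rank is constant, whereas a Jordan block would lower it at one point. Each Kronecker block contributes to $K$ the image of the nowhere vanishing map $\kappa:\mathcal{O}(1-m)\to\mathfrak{g}\otimes\mathcal{O}$ of \eqref{eq:kappa}.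
\end{proof}

\section{The kernel bundle comes from a Grassmannian}\label{sec:curve}

The induction in Lemma~\ref{lem:dim} computes the rank of $K$, but it uses a choice of basis at each point of the pencil and does not see the splitting type. Its base case shows what to expect: the kernel is a space of maps $U$ with $VU=c\cdot\mathrm{id}$ for a surjection $V$ from $\mathbb{C}^k$ onto an $r$-dimensional space. We now identify this surjection without choices.

For $x=(X,V)\in\Omega$ let
\[
\beta_x:\mathbb{C}^k\to Q_x=\mathbb{C}^n/W_{d-1},\qquad q\mapsto X^dVq \bmod W_{d-1},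
\]
be the last map of \eqref{eq:graded}. For $d=1$ this is the map met at the end of Section~\ref{sec:example}.

\begin{lemma}\label{lem:psi}
Let $x\in\Omega$ and let $(Y,U)\in\ker\mathcal{A}_x$, with scalar $c$ as in \eqref{eq:kernel}. Then $YW_i\subset W_{i-1}$ for $0\le i\le d$, so there is a unique linear map $\psi:Q_x\to\mathbb{C}^k$ with
\[
Yv\equiv X^{d-1}V\psi(\bar v)\ \bmod W_{d-2}\qquad(v\in\mathbb{C}^n),
\]
where $\bar v$ is the class of $v$. The assignment $(Y,U)\mapsto\psi$ is an isomorphism of $\ker\mathcal{A}_x$ onto $\{\psi:\beta_x\psi\in\mathbb{C}\cdot\mathrm{id}\}$, and $\beta_x\psi=c\cdot\mathrm{id}$.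
\end{lemma}

\begin{proof}
We use \eqref{eq:kernel} in the form $YX=XY+VU-cI$. For $i=0$ the inclusion is $YV=0$. For $i\ge1$, if $YW_{i-1}\subset W_{i-2}$, then for $v=X^{i-1}Vq$,
\[
YXv=XYv+VUv-cv\in XW_{i-2}+W_0+W_{i-1}=W_{i-1},
\]
so $YW_i\subset W_{i-1}$. As $W_d=\mathbb{C}^n$, the matrix $Y$ maps $\mathbb{C}^n$ to $W_{d-1}$ and $W_{d-1}$ to $W_{d-2}$. It induces a map $Q_x\to W_{d-1}/W_{d-2}$, and the target is $\mathbb{C}^k$ by \eqref{eq:graded}; here $d\ge1$, that is $k<n$, is used.

\emph{Image.} Apply $X$ to the congruence defining $\psi$: $XYv\equiv X^dV\psi(\bar v)\bmod W_{d-1}$. On the other hand $XYv=YXv-VUv+cv\equiv cv\bmod W_{d-1}$, because $YXv\in W_{d-1}$ and $VUv\in W_0\subset W_{d-1}$. Hence $\beta_x\psi=c\cdot\mathrm{id}$.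

\emph{Injectivity.} Let $\psi=0$. Then $c=0$, as $Q_x\ne0$, and $Y\mathbb{C}^n\subset W_{d-2}$. Suppose that $Y\mathbb{C}^n\subset W_j$ with $0\le j\le d-2$. Then $XYv=YXv-VUv\in W_j$ for all $v$. The map $W_j/W_{j-1}\to W_{j+1}/W_j$ induced by $X$ is injective, since it is the identity of $\mathbb{C}^k$ under \eqref{eq:graded}. So $Yv\in W_{j-1}$. Descending to $W_{-1}=0$ we get $Y=0$, then $VU=0$, and $U=0$ because $V$ is injective.

\emph{Surjectivity.} The space $\{\psi:\beta_x\psi\in\mathbb{C}\cdot\mathrm{id}\}$ has dimension $R+1$, as in the base case of Lemma~\ref{lem:dim}, and so has $\ker\mathcal{A}_x$.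
\end{proof}

In Proposition~\ref{prop:example}, $Y=Vqw$ corresponds to the rank one map $\psi=qw$ from $Q_x$ to $\ker\beta_x$.

Let $\mathrm{Gr}$ be the Grassmannian of $r$-dimensional quotients of $\mathbb{C}^k$, equivalently of their $s$-dimensional kernels. A morphism $\varphi:\mathbb{P}^1\to\mathrm{Gr}$ is the same as an exact sequence of bundles
\begin{equation}\label{eq:taut}
0\to S\to\mathcal{O}^k\xrightarrow{\beta}Q\to0,\qquad\operatorname{rank}Q=r,
\end{equation}
where two surjections are identified if they differ by an isomorphism of their targets; the sequence is the pullback of the tautological one. The degree of $\varphi$ is $\deg Q=-\deg S$. Define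
\[
F_\varphi=\{\psi\in\mathcal{H}om(Q,\mathcal{O}^k):\ \beta\psi\in\mathcal{O}\cdot\mathrm{id}_Q\}.
\]
This is the preimage of the trivial line subbundle $\mathcal{O}\cdot\mathrm{id}_Q$ under the surjection $\mathcal{H}om(Q,\mathcal{O}^k)\to\mathcal{E}nd\,Q$, whose kernel is $\mathcal{H}om(Q,S)$. So there is an exact sequence
\begin{equation}\label{eq:F}
0\to\mathcal{H}om(Q,S)\to F_\varphi\to\mathcal{O}\to0 .
\end{equation}
If $\deg\varphi=D$, then $F_\varphi$ has rank $R+1$ and degree $r\deg S-s\deg Q=-kD$. A local splitting of \eqref{eq:F} is a local section $\psi$ of $F_\varphi$ with $\beta\psi=\mathrm{id}$, which is a local splitting of \eqref{eq:taut}. Hence \eqref{eq:taut} and \eqref{eq:F} have the same class $\eta\in H^1(\mathcal{H}om(Q,S))$.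

The surjections $\beta_x$ define a morphism $\Phi:\Omega\to\mathrm{Gr}$, $x\mapsto\ker\beta_x$, with $\Phi(zx)=\Phi(x)$ for $z\in\mathbb{C}^*$. Each $(x_0,x_1)\in\mathcal{U}$ therefore gives a curve $\varphi(\mu:\lambda)=\Phi(\mu x_0+\lambda x_1)$.

\begin{proposition}\label{prop:KF}
For $(x_0,x_1)\in\mathcal{U}$ the curve $\varphi$ has degree $D$, and $K\cong F_\varphi(1)$. Hence $F_\varphi\cong\bigoplus\mathcal{O}(-m_i)$ and $\sum m_i=kD$.
\end{proposition}

\begin{proof}
Now $X$ and $V$ are linear in $(\mu,\lambda)$, so $X^iV$ is a map $\mathcal{O}(-i-1)^k\to\mathcal{O}^n$. By \eqref{eq:graded} the $W_i$, $i\le d-1$, are subbundles of $\mathcal{O}^n$ with $W_i/W_{i-1}\cong\mathcal{O}(-i-1)^k$. So $\bar Q=\mathcal{O}^n/W_{d-1}$ has rank $r$ and degree $k(1+\dots+d)=kT_d$. The surjection $\mathcal{O}(-d-1)^k\to\bar Q$ induced by $X^dV$ shows that the quotient bundle of $\varphi$ is $Q=\bar Q(d+1)$, of degree $kT_d+r(d+1)=D$ by \eqref{eq:D}. By Lemma~\ref{lem:psi}, the $Y$-component of a local section of $K$ induces a bundle map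
\[
K\to\mathcal{H}om(\bar Q,W_{d-1}/W_{d-2})=\mathcal{H}om\big(Q(-d-1),\mathcal{O}(-d)^k\big)=\mathcal{H}om(Q,\mathcal{O}^k)(1),
\]
which on each fiber is an isomorphism onto the fiber of $F_\varphi(1)$.
\end{proof}

\section{The curve is general}\label{sec:general}

The block sizes depend only on $\varphi$. We could compute them if $\varphi$ were a general curve of degree $D$, but a priori the curves that come from pencils might all be special. We first describe the general curve and then show that pencils fill a dense subset of the space of curves.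

We recall the deformation theory of morphisms. The morphisms $\mathbb{P}^1\to\mathrm{Gr}$ of degree $D$ are the points of a quasi-projective scheme $M$ such that, for any scheme $B$, morphisms $B\to M$ correspond to morphisms $B\times\mathbb{P}^1\to\mathrm{Gr}$ of degree $D$ on each fiber. The tangent space of $M$ at $\varphi$ is $H^0(\varphi^*T\mathrm{Gr})$, and $M$ is smooth at $\varphi$ if $H^1(\varphi^*T\mathrm{Gr})=0$. The tangent space of $\mathrm{Gr}$ at a subspace $S_0\subset\mathbb{C}^k$ is $\operatorname{Hom}(S_0,\mathbb{C}^k/S_0)$, so $\varphi^*T\mathrm{Gr}=\mathcal{H}om(S,Q)$, of rank $R$ and degree $kD$. This bundle is a quotient of $\mathcal{H}om(\mathcal{O}^k,Q)=Q^k$, hence of a trivial bundle, so its $H^1$ vanishes. Thus $M$ is smooth of pure dimension $kD+R$. It is nonempty because $\mathcal{U}$ is. The bundles $S$, $Q$, $F_\varphi$ are restrictions of bundles on $M\times\mathbb{P}^1$, pulled back from $\mathrm{Gr}$, so semicontinuity applies to them.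

\begin{lemma}\label{lem:M}
The variety $M$ is irreducible, and on a dense open subset $M^\circ\subset M$ both $Q$ and $S$ are balanced:
\[
Q\cong Q_0=\mathcal{O}(a)^{r-\rho}\oplus\mathcal{O}(a+1)^\rho,\qquad S\cong S_0=\mathcal{O}(-b)^{s-\sigma}\oplus\mathcal{O}(-b-1)^\sigma .
\]
\end{lemma}

\begin{proof}
For $\varphi\in M$ the bundle $Q$ is a quotient of $\mathcal{O}^k$, so it is one of the finitely many bundles $E=\bigoplus_{i=1}^r\mathcal{O}(e_i)$ with $e_i\ge0$, $\sum e_i=D$. For such $E$ the surjections form an open subset $\Sigma_E$ of the vector space $\operatorname{Hom}(\mathcal{O}^k,E)$, of dimension $k\,h^0(E)=k(D+r)$, and the set $M_E$ of curves with $Q\cong E$ is the image of the morphism $\Sigma_E\to M$. The group $\operatorname{Aut}E$ acts freely on $\Sigma_E$ and its orbits are the fibers. It is open in $H^0(\mathcal{E}nd\,E)$, so it has dimension $r^2+h^1(\mathcal{E}nd\,E)$. If nonempty, $M_E$ is therefore irreducible of dimension $kD+R-h^1(\mathcal{E}nd\,E)$. Each irreducible component of $M$ has dimension $kD+R$ and lies in the closure of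 some $M_E$; by Lemma~\ref{lem:balanced} this $E$ is the balanced bundle $Q_0$. So $M$ is the closure of $M_{Q_0}$, and is irreducible. The same count for the dual surjections $\mathcal{O}^k\to S^*$, where $S^*$ has rank $s$ and degree $D$, shows that the curves with $S\cong S_0$ are dense in $M$. Both conditions are open.
\end{proof}

Two properties of $\Phi$ control the differential of the map from pencils to curves.

\begin{lemma}\label{lem:Phi}
For $x\in\Omega$ the differential $d\Phi_x:\mathfrak{g}^*\to T_{\Phi(x)}\mathrm{Gr}$ is surjective, and it vanishes on the image of $\mathcal{A}_x:\mathfrak{g}\to\mathfrak{g}^*$.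
\end{lemma}

\begin{proof}
For $h\in GL_k$, replacing $V$ by $Vh$ preserves the $W_i$ and replaces $S_x=\ker\beta_x$ by $h^{-1}S_x$. Differentiating at $h=I$ in the direction $\gamma\in\operatorname{gl}(k)$, we see that $d\Phi_x(0,V\gamma)$ is the map $q\mapsto-\gamma q\bmod S_x$, and these maps exhaust $\operatorname{Hom}(S_x,\mathbb{C}^k/S_x)$.

By Lemma~\ref{lem:kernel} a vector in the image of $\mathcal{A}_x$ is a sum $([X,Y],-YV)+(VU-cI,0)$. The first term is the velocity at $z=0$ of the curve $(gXg^{-1},gV)$, $g=\exp(-zY)$, and the second is the velocity of the line $(X+z(VU-cI),V)$. The subspace $S_x=\{q:X^dVq\in W_{d-1}\}$ is constant along the first curve, since $g$ carries $X^dVq$ and $W_{d-1}$ to the corresponding new objects, and along the second by Lemma~\ref{lem:shift}.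
\end{proof}

\begin{proposition}\label{prop:dominant}
The morphism $\mathcal{U}\to M$, $(x_0,x_1)\mapsto\varphi$, has surjective differential at every point. In particular it is dominant.
\end{proposition}

\begin{proof}
Fix $(x_0,x_1)\in\mathcal{U}$ and put $x=\mu x_0+\lambda x_1$. The differential sends $(x_0',x_1')$ to the section of $\varphi^*T\mathrm{Gr}$ with value $d\Phi_x(\mu x_0'+\lambda x_1')$ at $(\mu:\lambda)$. From $\Phi(zx)=\Phi(x)$ we get $d\Phi_{zx}(zv)=d\Phi_x(v)$, so $d\Phi$ defines a bundle map $\theta:\mathfrak{g}^*\otimes\mathcal{O}(1)\to\varphi^*T\mathrm{Gr}$, and the differential is the map induced by $\theta$ on $H^0$, where $H^0(\mathfrak{g}^*\otimes\mathcal{O}(1))=\mathfrak{g}^*\oplus\mathfrak{g}^*$. By Lemma~\ref{lem:Phi}, $\theta$ is surjective on fibers. Surjectivity on global sections is a stronger condition; it follows if $L=\ker\theta$ has $H^1(L)=0$.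

The bundle $L$ has rank $\dim\mathfrak{g}-R$ and degree $\dim\mathfrak{g}-kD$. Almost all of it is made of tangent spaces to coadjoint orbits: by Lemma~\ref{lem:Phi} it contains the subbundle $I=\operatorname{im}\mathcal{A}\cong(\mathfrak{g}\otimes\mathcal{O})/K$, of rank $\dim\mathfrak{g}-R-1$. By Proposition~\ref{prop:KF}, $\deg I=-\deg K=kD-R-1$. So $L/I$ is a line bundle of degree $\dim\mathfrak{g}-2kD+R+1$, which is $0$ by \eqref{eq:2kD}, and $H^1(L/I)=H^1(\mathcal{O})=0$. Also $H^1(I)=0$, because $I$ is a quotient of a trivial bundle. Hence $H^1(L)=0$. A morphism of smooth irreducible varieties whose differential is surjective at a point is dominant.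
\end{proof}

\section{The splitting type for a general curve}\label{sec:splitting}

Put $t=a+b$. By Lemma~\ref{lem:M}, for $\varphi\in M^\circ$ the subbundle in \eqref{eq:F} is $G=\mathcal{H}om(Q_0,S_0)=\bigoplus_{i=1}^R\mathcal{O}(-t_i)$, where the values $t_i=t,\ t+1,\ t+2$ occur with the multiplicities
\[
\nu_0=(r-\rho)(s-\sigma)\ge1,\qquad\nu_1=\rho(s-\sigma)+\sigma(r-\rho),\qquad\nu_2=\rho\sigma .
\]
For $\eta=(\eta_i)\in H^1(G)=\bigoplus H^1(\mathcal{O}(-t_i))$ let $F$ be the extension of $\mathcal{O}$ by $G$ with class $\eta$, and for $j\ge0$ let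
\[
\delta_j:H^0(\mathcal{O}(j))\to H^1(G(j))=\bigoplus_iH^1(\mathcal{O}(j-t_i)),\qquad q\mapsto(q\eta_i)_i,
\]
be the connecting map. Since $H^1(\mathcal{O}(j))=0$ for $j\ge0$, the cohomology sequence gives
\begin{equation}\label{eq:h}
h^0(F(j))=h^0(G(j))+\dim\ker\delta_j,\qquad h^1(F(j))=\dim\operatorname{coker}\delta_j .
\end{equation}
So the splitting type of $F$ is determined by the ranks of the $\delta_j$. We say that a linear map has \emph{maximal rank} if it is injective or surjective.

\begin{example}
Let $(n,k)=(3,2)$, so $d=r=s=1$, $D=4$, $Q_0=\mathcal{O}(4)$, $S_0=\mathcal{O}(-4)$ and $G=\mathcal{O}(-8)$. Take $\eta=\mu^{-4}\lambda^{-4}$. The map $\delta_3$ sends the four monomials $\mu^\alpha\lambda^{3-\alpha}$ to the four basis elements $\mu^{\alpha-4}\lambda^{-1-\alpha}$ of $H^1(\mathcal{O}(-5))$, so it is bijective. By \eqref{eq:h}, $F(3)$ has no cohomology, which means $F(3)\cong\mathcal{O}(-1)^2$ and $F\cong\mathcal{O}(-4)^2$: two blocks with $m=4$. Here the extension turns the very unbalanced $\mathcal{O}(-8)\oplus\mathcal{O}$ into a balanced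 bundle. For $(n,k)=(11,8)$ we have $G=\mathcal{O}(-6)\oplus\mathcal{O}(-7)^6\oplus\mathcal{O}(-8)^8$. Then $h^0(G(6))=1$, while $\delta_6$ maps a space of dimension $7$ to a space of dimension $8$ and cannot be onto. So $h^0(F(6))$ and $h^1(F(6))$ are both nonzero, and no extension class makes $F$ balanced.
\end{example}

Monomial classes as in the example also settle the general case.

\begin{lemma}\label{lem:maxrank}
For general $\eta\in H^1(G)$, every $\delta_j$, $j\ge0$, has maximal rank.
\end{lemma}

\begin{proof}
The target of $\delta_j$ vanishes for $j\ge t+1$, and $\delta_j$ depends linearly on $\eta$, so that maximal rank is an open condition. It suffices to find one $\eta$ for each $j$. Fix $j$ and put $p_i=h^1(\mathcal{O}(j-t_i))=(t_i-1-j)_+$. Discard the indices with $p_i=0$. If $\eta_i=\mu^{-u}\lambda^{-v}$ with $u,v\ge1$, $u+v=t_i$, then $\mu^\alpha\lambda^{j-\alpha}\eta_i=\mu^{\alpha-u}\lambda^{j-\alpha-v}$ is a basis element of $H^1(\mathcal{O}(j-t_i))$ when $\alpha\le u-1$ and $j-\alpha\le v-1$, that is when $u-p_i\le\alpha\le u-1$, and is zero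 otherwise; different $\alpha$ give different basis elements. We place these windows of length $p_i$ side by side. Number the remaining indices $1,2,\dots$, and put $c_1=0$, $c_{i+1}=c_i+p_i$. If $c_i\le j$, take $u=c_i+p_i$, which is allowed since $1\le u\le j+p_i=t_i-1$; the window is $[c_i,c_{i+1}-1]$. If $c_i>j$, take $\eta_i=0$. The windows are disjoint and cover $[0,j]\cap[0,\sum p_i-1]$. The monomials with $\alpha$ in this set go to distinct basis elements of the target and the others go to zero, so $\delta_j$ has rank $\min(j+1,\sum p_i)$.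
\end{proof}

The class $\eta$ of a curve is not arbitrary: the extension of $Q_0$ by $S_0$ that it defines must be trivial as a bundle. This condition is open, so it does not conflict with Lemma~\ref{lem:maxrank}.

\begin{proposition}\label{prop:generic}
For generic $(x_0,x_1)$ the curve $\varphi$ lies in $M^\circ$, and the connecting maps $\delta_j$, $j\ge0$, of \eqref{eq:F} all have maximal rank.
\end{proposition}

\begin{proof}
For $\eta\in H^1(G)$ let $0\to S_0\to E_\eta\to Q_0\to0$ be the extension with class $\eta$. As $\deg E_\eta=0$, the bundle $E_\eta$ is trivial if and only if it has no summand of positive degree, that is, $h^0(E_\eta(-1))=0$. Since $H^0(S_0(-1))=0$, this says that the connecting map $H^0(Q_0(-1))\to H^1(S_0(-1))$ is injective, which is an open condition on $\eta$. It is satisfied by the class of any curve in $M^\circ$. By Lemma~\ref{lem:maxrank} there is an $\eta$ with $E_\eta$ trivial and all $\delta_j$ of maximal rank. A trivialization $E_\eta\cong\mathcal{O}^k$ gives a curve $\varphi_\eta\in M^\circ$ for which \eqref{eq:taut}, and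 hence \eqref{eq:F}, has class $\eta$.

For $\varphi\in M^\circ$, formula \eqref{eq:h} gives $h^0(F_\varphi(j))\ge h^0(G(j))+\big(j+1-h^1(G(j))\big)_+$, with equality if and only if $\delta_j$ has maximal rank. The right side does not depend on $\varphi$, so by semicontinuity equality holds on an open subset of $M^\circ$. Only $0\le j\le t$ impose a condition, and the intersection of these finitely many open sets contains $\varphi_\eta$. It is dense in the irreducible variety $M$, so its preimage in $\mathcal{U}$ is open and, by Proposition~\ref{prop:dominant}, nonempty.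
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The statements on the index, the Jordan blocks and $\sum m_i$ are Propositions~\ref{prop:constant} and~\ref{prop:KF} together with \eqref{eq:2kD}. Let $(x_0,x_1)$ be as in Proposition~\ref{prop:generic} and $F=F_\varphi\cong\bigoplus\mathcal{O}(-m_i)$. We use \eqref{eq:h} and the values
\[
\begin{array}{c|ccc}
j&t-1&t&t+1\\\hline
h^0(G(j))&0&\nu_0&2\nu_0+\nu_1\\
h^1(G(j))&\nu_1+2\nu_2&\nu_2&0
\end{array}
\]
where $t\ge1$, because $a\ge T_{d+1}$ by \eqref{eq:D}.

(A) Let $\nu_2\le t+1$. We verify condition (c) of Lemma~\ref{lem:balanced}. For $j<0$ neither $G(j)$ nor $\mathcal{O}(j)$ has sections, so $h^0(F(j))=0$. For $0\le j\le t-1$ we have $h^0(G(j))=0$, so $h^0(F(j))$ and $h^1(F(j))$ are the dimensions of the kernel and the cokernel of $\delta_j$, one of which vanishes. For $j=t$ the source of $\delta_t$ has dimension $t+1\ge\nu_2$, so $\delta_t$ is onto and $h^1(F(t))=0$. For $j\ge t+1$ the target is zero and $h^1(F(j))=0$. Hence $F$ is balanced.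

(B) Let $\nu_2>t+1$. The source of $\delta_{t-1}$ has dimension $t\le\nu_1+2\nu_2$, so $\delta_{t-1}$ is injective, $h^0(F(t-1))=0$, and all $m_i\ge t$. From $h^1(F(t+1))=0$ we get $m_i\le t+2$ for all $i$. Let $c_0,c_1,c_2$ be the multiplicities of $t,t+1,t+2$ among the $m_i$. The map $\delta_t$ is injective, so $c_0=h^0(F(t))=\nu_0$. The map $\delta_{t+1}$ is zero, so $2c_0+c_1=h^0(F(t+1))=2\nu_0+\nu_1+t+2$ and $c_1=\nu_1+t+2$. Finally $c_2=R+1-c_0-c_1=\nu_2-(t+1)$, since $\nu_0+\nu_1+\nu_2=R$. Both $c_0$ and $c_2$ are positive, so the $m_i$ do not differ by at most $1$.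

The last assertion follows, since the Conjecture for $(n,k)$ now amounts to the statement that the $m_i$ differ by at most $1$.
\end{proof}

\begin{remark}
Maximal rank is needed for (A) and for the exact multiplicities in (B), but not for the failure of the Conjecture: for every $\varphi\in M^\circ$, \eqref{eq:h} gives $h^0(F_\varphi(t))\ge\nu_0\ge1$ and $h^1(F_\varphi(t))\ge\nu_2-(t+1)$.
\end{remark}

\section{The inequality $\rho\sigma\le a+b+1$}\label{sec:arith}

Dividing $D=T_ds+T_{d+1}r$ by $r$ and by $s$ gives $a=T_{d+1}+\lfloor T_ds/r\rfloor$ and $b=T_d+\lfloor T_{d+1}r/s\rfloor$. With $T_d+T_{d+1}=(d+1)^2$ we obtain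
\begin{equation}\label{eq:arith}
\rho=T_ds\bmod r,\qquad\sigma=T_{d+1}r\bmod s,\qquad a+b+1=(d+1)^2+1+\Big\lfloor\frac{T_ds}r\Big\rfloor+\Big\lfloor\frac{T_{d+1}r}s\Big\rfloor .
\end{equation}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(i) If $r=1$ then $\rho=0$, and if $r=k-1$ then $s=1$ and $\sigma=0$. So case (A) applies, with $R+1=k$ blocks and $\sum m_i=kD$. Thus all $m_i=D$, and the size is $2D-1=(d+1)(n+r)-1$.

(ii) We have $\rho\sigma\le(r-1)(s-1)$ and, by \eqref{eq:arith}, $(d+1)^2+1\le a+b+1$.

(iii) Here $s=r-1$, and $r\ge5$, so $1<r<k-1$. From $T_ds=(T_d-1)r+(r-T_d)$ with $0<r-T_d<r$ we get $\rho=r-T_d$ and $\lfloor T_ds/r\rfloor=T_d-1$. From $T_{d+1}r=T_{d+1}s+T_{d+1}$ with $T_{d+1}<s$ we get $\sigma=T_{d+1}$ and $\lfloor T_{d+1}r/s\rfloor=T_{d+1}$. So $a+b+1=2(d+1)^2$ by \eqref{eq:arith}. Since $\rho\ge T_{d+1}+2-T_d=d+3\ge4$,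
\[
\rho\sigma\ge4T_{d+1}=2(d+1)(d+2)>2(d+1)^2=a+b+1 .
\]

(iv) Let $k\le7$. Then $(r-1)+(s-1)\le5$, so $(r-1)(s-1)\le4$ unless $\{r,s\}=\{3,4\}$, when the product is $6$. As $(d+1)^2+1\ge5$, and $(d+1)^2+1\ge10$ for $d\ge2$, part (ii) leaves only $d=1$, $\{r,s\}=\{3,4\}$. With $T_1=1$, $T_2=3$, formula \eqref{eq:arith} gives $a+b+1=5+1+2=8$ for $(r,s)=(3,4)$ and $5+0+4=9$ for $(r,s)=(4,3)$; both exceed $6\ge\rho\sigma$. Now let $k\ge8$, $r\ge2$ and $n\le11$. Then $d=1$ and $n=k+r$, so $(n,k)$ is $(10,8)$, $(11,9)$ or $(11,8)$. For $(10,8)$, $(r,s)=(2,6)$ and $\rho=0$. For $(11,9)$, $(r,s)=(2,7)$, $\rho=1$, $\sigma=6$ and $a+b+1=5+3+0=8\ge6$. So the Conjecture holds in these two cases, and it fails for $(11,8)$.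
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kozlov}
I.~K.~Kozlov, \emph{A note on Jordan-Kronecker invariants of semi-direct sums of sl(n) with a commutative ideal}, arXiv:2409.04454 (2024).

\end{thebibliography}
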